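# Nef positive parts and missing minimal models for generalized pairs

## 1. Contracting the negative part

Let $D$ be the adjoint divisor of a pair: a canonical divisor plus a boundary plus, in this talk, a nef part. If $D$ is pseudo-effective, it splits on a smooth model as $D=P+R$, where $R\ge 0$ is the part that every effective divisor numerically close to $D$ is forced to contain, and $P$ is the positive part. A minimal model is a birational model on which the adjoint divisor is nef. Suppose that on some smooth model $P$ is already nef. Does a minimal model exist?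

The answer one would first guess is yes: contract $R$, and what remains is $P$, which is nef. Two quick tests agree. On a curve a pseudo-effective divisor has degree $\ge 0$, so it is nef and there is nothing to do. On the blow-up $\alpha:X\to A$ of an abelian surface at one point, with exceptional curve $e$, we have $K_X=e$. If the nef part is $\alpha^*L$ with $L$ nef on $A$, then $D=\alpha^*L+e$, the negative part is $e$, and contracting $e$ gives $A$ with the nef divisor $L$.

The guess is right in dimension at most $2$ and wrong in every dimension at least $3$. To see this we need exact definitions.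

## 2. Generalized pairs, minimal models, $\sigma$-decomposition

We work over an algebraically closed uncountable field $k$ of characteristic zero. Divisors are $\mathbb R$-Weil divisors, and $\equiv$ is numerical equivalence. A class is pseudo-effective if it is a limit of classes of effective $\mathbb R$-Cartier divisors. The product of a pseudo-effective class with nef classes, in complementary number, is $\ge 0$.

**Definition (generalized pair).** A projective generalized pair, or g-pair, $(X,B+M)$ consists of a normal projective variety $X$, an effective $\mathbb R$-divisor $B$, a projective birational morphism $\phi:\tilde X\to X$ from a normal variety, and a nef $\mathbb R$-divisor $M'$ on $\tilde X$ (the data), such that $M=\phi_*M'$ and $K_X+B+M$ is $\mathbb R$-Cartier. No rationality or NQC assumption is made on $M'$. The data may be replaced by its pullback to a higher model.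

**Definition (discrepancies).** For a prime divisor $S$ over $X$, take $\phi$ so high that $S$ is a divisor on $\tilde X$, write $K_{\tilde X}+\tilde B+M'=\phi^*(K_X+B+M)$, and set $a(S,X,B+M)=1-\mathrm{mult}_S\tilde B$. The pair is g-lc if all these numbers are $\ge 0$. We read "g-dlt, analogously to dlt" as follows: the pair is g-lc, and there is a proper closed subset $T\subset X$ such that over $X\setminus T$ the variety is smooth, $B$ has simple normal crossing support and the data is the pullback of $M$, while $a(S,X,B+M)>0$ for every $S$ with center contained in $T$.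

If $M'$ lives on $X$ itself, then $M'$ on $\tilde X$ is $\phi^*M$ and cancels, so generalized log discrepancies are the usual log discrepancies of $(X,B)$. In particular, if also $(X,B)$ is log smooth with coefficients $\le 1$, the pair is g-lc, and g-dlt with $T=\emptyset$. Data on a higher model does change discrepancies. Let $\phi:\tilde X\to\mathbb P^2$ be the blow-up of a point $p$ with exceptional curve $e$, let $M$ be a line through $p$ and $M'=\phi^*M-e$ its strict transform. It is an irreducible curve of square $0$, hence nef. From $K_{\tilde X}=\phi^*K_{\mathbb P^2}+e$ we get $\tilde B=0$, so $a(e,\mathbb P^2,M)=1$, whereas the usual log discrepancy of $e$ over $\mathbb P^2$ is $2$.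

**Definition (minimal model).** Let $(X,B+M)$ be a projective g-lc pair with data $M'$ on $\tilde X$. A minimal model is a g-pair $(Y,B_Y+M_Y)$ with a birational map $\psi:X\dashrightarrow Y$ such that

- $Y$ is projective and, after raising $\tilde X$, there is a morphism $\tilde X\to Y$; $M_Y$ is the pushforward of $M'$, so the data is the same $M'$;
- $B_Y=\psi_*B+E$, where $E$ is the sum of the reduced exceptional divisors of $\psi^{-1}$;
- $(Y,B_Y+M_Y)$ is $\mathbb Q$-factorial g-dlt;
- $K_Y+B_Y+M_Y$ is nef;
- $a(S,X,B+M)<a(S,Y,B_Y+M_Y)$ for every prime divisor $S$ on $X$ that is exceptional over $Y$.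

We speak of a *weak minimal model* if the third condition is dropped and "$<$" is replaced by "$\le$" in the last one.

So $Y$ may extract divisors, with coefficient $1$. For instance, let $X=\mathbb P^2$, let $B$ be a triangle of lines, $M'=0$, and let $Y$ be the blow-up of a vertex. Then $K_Y+B_Y$ is the pullback of $K_X+B\equiv0$, because the exceptional curve has log discrepancy $2-1-1=0$. Hence $Y$ is a minimal model, and so is $X$.

**Definition ($\sigma$-decomposition, Nakayama).** Let $X$ be smooth projective, $\Gamma$ a prime divisor, $A$ ample. For big $D$ put $\sigma_\Gamma(D)=\inf\{\mathrm{mult}_\Gamma D' : 0\le D'\equiv D\}$. For pseudo-effective $D$ put $\sigma_\Gamma(D)=\lim_{\varepsilon\downarrow0}\sigma_\Gamma(D+\varepsilon A)$; this limit is increasing as $\varepsilon\downarrow 0$ and independent of $A$. Then $N_\sigma(D)=\sum\sigma_\Gamma(D)\Gamma$ is a finite sum depending only on the numerical class of $D$, and $P_\sigma(D)=D-N_\sigma(D)$ is the positive part.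

**Conjecture.** *Let $(X,B+M)$ be a projective g-lc pair with $K_X+B+M$ pseudo-effective. Suppose there is a projective birational morphism $\pi:X'\to X$ from a smooth projective variety such that $P_\sigma(\pi^*(K_X+B+M))$ is nef. Then $(X,B+M)$ has a minimal model.*

It is taken from Zhengyu Hu, "$P$-trivial MMP, Zariski decompositions and minimal models for generalised pairs", arXiv:2501.07551 (2025).

The first tool bounds $N_\sigma$ from above.

**Lemma 1.** *Let $X$ be smooth projective and $D\equiv L+F$ with $L$ nef and $F\ge0$. Then $N_\sigma(D)\le F$.*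

*Proof.* Let $\Gamma$ be a prime divisor and $\varepsilon>0$. The class $L+\varepsilon A$ is ample, so it is a positive combination of very ample classes, and $L+\varepsilon A\equiv H$ for some $H\ge0$ whose support does not contain $\Gamma$. Then $H+F\equiv D+\varepsilon A$ has multiplicity $\mathrm{mult}_\Gamma F$ along $\Gamma$. So $\sigma_\Gamma(D+\varepsilon A)\le\mathrm{mult}_\Gamma F$; let $\varepsilon\downarrow0$. $\square$

Here is the second test of Section 1 in full. Let $\alpha:X\to A$ be the blow-up of an abelian surface at a point, $B=0$, data $M'=M=\alpha^*L$ with $L$ any nef $\mathbb R$-divisor, so $D=\alpha^*L+e$. Lemma 1 gives $N_\sigma(D)\le e$. Conversely, let $H$ be ample on $X$ and $0\le D'\equiv D+\varepsilon H$, with $D'=me+D''$ and $e\not\subset\mathrm{Supp}\,D''$. Then $-1+\varepsilon H\cdot e=D'\cdot e\ge -m$, so $m\ge1-\varepsilon H\cdot e$. Hence $N_\sigma(D)=e$ and $P_\sigma(D)=\alpha^*L$ is nef. On $A$ the adjoint divisor $K_A+L\equiv L$ is nef, and $a(e,X,M)=1<2=a(e,A,L)$ since $K_X+\alpha^*L=\alpha^*(K_A+L)+e$. So $A$ is a minimal model, however irrational $L$ may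 be. A curve, too, is its own minimal model: data on a curve lives on the curve, g-lc means that the coefficients of $B$ are $\le 1$, so the pair is g-dlt with $T=\emptyset$, and degree $\ge0$ is nefness.

## 3. Nef but not ample on a component of the negative part

To contract a component $\Gamma$ of $N_\sigma(D)$ and keep $P$ as the positive part, the sensible approach is to contract curves in $\Gamma$ on which $P$ has degree $0$. On a surface they are always there, by the following lemma.

**Lemma 2.** *Let $X$ be smooth projective, $D\equiv P+R$ with $P$ nef, $R\ge0$ and $N_\sigma(D)=R$, and let $\Gamma$ be a component of $R$. Then $P|_\Gamma$ is not ample. If $\dim X=2$, then $P\cdot\Gamma=0$.*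

*Proof.* Suppose $P|_\Gamma$ is ample. Ampleness is open, so $(P+s\Gamma)|_\Gamma$ is ample for some $0<s\le\mathrm{mult}_\Gamma R$. Then $P+s\Gamma$ is nef: on curves in $\Gamma$ by this choice, on other curves because $P$ is nef and $\Gamma$ is effective. Now $D\equiv(P+s\Gamma)+(R-s\Gamma)$, so Lemma 1 gives $N_\sigma(D)\le R-s\Gamma$, a contradiction. If $\dim X=2$, then $\Gamma$ is a curve, and a nef divisor on a curve that is not ample has degree $0$. $\square$

In dimension $3$ the first half still holds, and the approach stops exactly at the second half: $\Gamma$ is now a surface, $P|_\Gamma$ is nef and not ample, and this alone does not give a curve $\gamma\subset\Gamma$ with $P\cdot\gamma=0$. A class with $P|_\Gamma^2=0$ is not ample, and yet it may be positive on every curve. The counterexample is built on such a class.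

## 4. Failure from dimension three on

**Theorem 3 (counterexample).** *There are a smooth projective threefold $X$ with $K_X\equiv0$, a smooth prime divisor $N\subset X$ and a nef $\mathbb R$-divisor $P$ on $X$ such that for every $b\in(0,1]$ the g-pair $(X,bN+M)$, with $M=P$ and data $M'=P$ on $\tilde X=X$, satisfies:*

1. *it is g-lc (and $(X,bN)$ is log smooth, klt if $b<1$), and $K_X+bN+M$ is pseudo-effective;*
2. *$P_\sigma(K_X+bN+M)\equiv P$ is nef (so $\pi=\mathrm{id}$ works in the conjecture);*
3. *$(X,bN+M)$ has no minimal model.*

Hence the conjecture is false.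

**Theorem 4 (complements).**

- (a) *There are a smooth projective threefold $X$ and a nef $\mathbb R$-divisor $M$ on $X$ such that the g-pair $(X,M)$, with $B=0$ and data $M$, satisfies the hypotheses of the conjecture and has no minimal model.*
- (b) *Counterexamples as in Theorem 3 and as in (a) exist in every dimension $n\ge3$.*
- (c) *In Theorem 3, (a) and (b) there is no minimal model even if in the definition one drops "$\mathbb Q$-factorial g-dlt" and replaces "$<$" by "$\le$"; that is, there is no weak minimal model.*
- (d) *In dimension $\le2$ every projective g-lc pair with $K_X+B+M$ pseudo-effective has a minimal model. So dimension $3$ is the smallest in which the conjecture fails.*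

Only algebraic closedness and characteristic $0$ are used.

## 5. A class of square zero that is positive on every curve

Let $C$ be an elliptic curve, $A=C\times C$, $F_1=C\times0$, $F_2=0\times C$, and $\Delta$ the diagonal. Then $F_1^2=F_2^2=\Delta^2=0$ and $F_1F_2=F_1\Delta=F_2\Delta=1$, so
$$(xF_1+yF_2+z\Delta)^2=2(xy+xz+yz).$$
The class $F_1$ has square $0$, but it is trivial on the translates of $F_1$. We look for an isotropic class that is not proportional to a rational one. With $x=1$, $y=\sqrt2$ the square vanishes for $z=-\sqrt2/(1+\sqrt2)=-(2-\sqrt2)$. So put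
$$\theta=F_1+\sqrt2\,F_2-(2-\sqrt2)\Delta .\tag{1}$$
Then $\theta^2=0$ and
$$\theta F_1=2\sqrt2-2,\qquad\theta F_2=\sqrt2-1,\qquad\theta\Delta=1+\sqrt2 .\tag{2}$$

The next lemma is the form in which we use the Hodge index theorem: if $h$ is ample on a smooth projective surface and $x\cdot h=0$, then $x^2\le0$, with equality only if $x\equiv0$.

**Lemma 5.** *Let $S$ be a smooth projective surface, $h$ ample, and $x,y$ real classes with $x^2\ge0$, $y^2\ge0$, $x\cdot h>0$, $y\cdot h>0$. If $x\cdot y\le0$, then $x\equiv ty$ for some $t>0$. Moreover, a nef class $y\not\equiv0$ has $y\cdot h>0$.*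

*Proof.* Let $t=(x\cdot h)/(y\cdot h)>0$. Then $(x-ty)\cdot h=0$ and $(x-ty)^2=x^2-2t\,x\cdot y+t^2y^2\ge0$, so $x-ty\equiv0$. If $y$ is nef and $y\cdot h=0$, then $y^2\le0$ by the index theorem and $y^2\ge0$ by nefness, so $y\equiv0$. $\square$

**Lemma 6.** *(i) $\theta$ is nef, $\theta^2=0$, and $\theta\cdot\Gamma>0$ for every irreducible curve $\Gamma\subset A$.*

*(ii) Let $\alpha:\hat A\to A$ be the blow-up of finitely many distinct points, with exceptional curves $e_w$. If $\alpha^*\theta+\sum x_we_w$ is pseudo-effective, then all $x_w\ge0$.*

*Proof of (i).* Let $h=F_1+F_2$, which is ample; $\theta\cdot h=3\sqrt2-3>0$. Let $\Gamma$ be an irreducible curve. Some translate of $\Gamma$ differs from $\Gamma$, since otherwise $\Gamma=A$; the translate is numerically equivalent to $\Gamma$, so $\Gamma^2\ge0$. Suppose $\theta\cdot\Gamma\le0$. By Lemma 5, $\theta\equiv t\Gamma$ with $t>0$. By (2), $\Gamma\cdot F_2=\theta F_2/t>0$, and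
$$\frac{\Gamma\cdot\Delta}{\Gamma\cdot F_2}=\frac{\theta\Delta}{\theta F_2}=\frac{1+\sqrt2}{\sqrt2-1}=3+2\sqrt2\notin\mathbb Q,$$
although the left side is a quotient of integers. So $\theta\cdot\Gamma>0$ for all $\Gamma$, and in particular $\theta$ is nef.

*Proof of (ii).* Let $\alpha^*\theta+\sum x_we_w=P_0+N_0$ be the Zariski decomposition, with $P_0$ nef and $N_0\ge0$. The left side has intersection $\theta^2=0$ with the nef class $\alpha^*\theta$, so $P_0\cdot\alpha^*\theta=N_0\cdot\alpha^*\theta=0$. An irreducible curve $c\subset\hat A$ other than the $e_w$ maps onto a curve, so $\alpha^*\theta\cdot c=\theta\cdot\alpha_*c>0$ by (i). Hence $N_0=\sum c_we_w$ with $c_w\ge0$. If $P_0\not\equiv0$, Lemma 5 applies to $\alpha^*\theta$ and $P_0$, which are nonzero nef classes with product $0$, so they are proportional. In all cases $P_0\equiv a\,\alpha^*\theta$ for some $a\ge0$. Intersecting $\alpha^*\theta+\sum x_we_w\equiv a\,\alpha^*\theta+\sum c_we_w$ with $e_w$ gives $-x_w=-c_w$, so $x_w=c_w\ge0$. $\square$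

## 6. A minimal model forces $P$-trivial curves in the negative part

We need the negativity lemma (Kollár–Mori, Lemma 3.39; for $\mathbb R$-divisors, Birkar–Cascini–Hacon–McKernan, Lemma 3.6.2): *if $h:Z\to Y$ is a projective birational morphism of normal varieties and $F$ is an $\mathbb R$-Cartier divisor on $Z$ with $-F$ $h$-nef, then $F\ge0$ if and only if $h_*F\ge0$.*

**Lemma 7 (obstruction).** *Let $(X,B+M)$ be a projective g-lc pair with $X$ smooth and $D:=K_X+B+M\equiv P+R$, where $P$ is nef, $R\ge0$ and $N_\sigma(D)=R$. Suppose $(X,B+M)$ has a weak minimal model. Then for each component $\Gamma$ of $R$, through every point of some non-empty open subset of $\Gamma$ there passes a curve $\gamma\subset\Gamma$ with $P\cdot\gamma=0$.*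

*Proof.* Let $Y$ be the model and $D_Y=K_Y+B_Y+M_Y$. Take $\tilde X$ smooth projective with birational morphisms $f:\tilde X\to X$ and $g:\tilde X\to Y$, carrying $M'$. Put $L=g^*D_Y$, which is nef, and $E=f^*D-L$. Choose $K_X$ and $K_Y$ as pushforwards of one $K_{\tilde X}$. Writing $f^*D=K_{\tilde X}+\tilde B_1+M'$ and $L=K_{\tilde X}+\tilde B_2+M'$ with the same $M'$, we get $E=\tilde B_1-\tilde B_2$, that is,
$$\mathrm{mult}_\Xi E=a(\Xi,Y,B_Y+M_Y)-a(\Xi,X,B+M)\quad\text{for every prime divisor }\Xi\subset\tilde X .\tag{3}$$

**Step 1: $E\ge0$ and $E$ is $g$-exceptional.** This step compares the pair with its model. Let $\Xi$ be a divisor on $X$. If it is also a divisor on $Y$, its coefficients in $B$ and $B_Y$ agree and $\mathrm{mult}_\Xi E=0$. If it is exceptional over $Y$, then $\mathrm{mult}_\Xi E\ge0$ by the last condition on a weak minimal model. So $f_*E\ge0$. Since $-E=L-f^*D$ is $f$-nef, negativity gives $E\ge0$. If $\Xi$ is a divisor on $Y$ exceptional over $X$, its coefficient in $B_Y$ is $1$, so $\mathrm{mult}_\Xi E=0-a(\Xi,X,B+M)\le0$ because $X$ is g-lc; hence it is $0$. So no divisor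 on $Y$ occurs in $E$.

**Step 2: $R\le f_*E$.** The purpose is to bound $N_\sigma(D)=R$ by what the model removes. First, $f_*$ preserves numerical equivalence: if $Z\equiv0$ on $\tilde X$, then $f^*f_*Z-Z$ is $f$-exceptional and $f$-numerically trivial, so negativity applied to it and to its opposite shows that it is $0$. Thus $f^*f_*Z=Z\equiv0$, and $f_*Z\equiv0$ because every curve on $X$ is dominated by a curve on $\tilde X$. Now fix a prime divisor $\Gamma\subset X$, an ample $\tilde A$ on $\tilde X$, and an ample $A$ on $X$ with $A-f_*\tilde A$ ample. For $\varepsilon>0$ choose $0\le\tilde H\equiv L+\varepsilon\tilde A$ not containing the strict transform of $\Gamma$, and $0\le H'\equiv\varepsilon(A-f_*\tilde A)$ not containing $\Gamma$; both classes are ample, so this is possible. Since $f_*L=D-f_*E$,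
$$0\le f_*\tilde H+H'+f_*E\equiv D+\varepsilon A ,$$
and this divisor has multiplicity $\mathrm{mult}_\Gamma f_*E$ along $\Gamma$. So $\sigma_\Gamma(D+\varepsilon A)\le\mathrm{mult}_\Gamma f_*E$; let $\varepsilon\downarrow0$.

**Step 3: $E=f^*R$ and $L\equiv f^*P$.** This identifies the nef divisor on the model with $P$. Put $F=f^*R-E$. Then $F\equiv f^*(D-P)-(f^*D-L)=L-f^*P$. Since $L$ is $g$-trivial, $-F\equiv f^*P-L$ is $g$-nef, and $g_*F=g_*f^*R\ge0$ by Step 1. Negativity for $g$ gives $F\ge0$. Hence $f_*E\le R$, so $f_*E=R$ by Step 2, and $f_*F=0$. Also $F\equiv L-f^*P$ is $f$-nef and $f_*(-F)=0$, so negativity for $f$, applied to $-F$, gives $-F\ge0$. Thus $F=0$.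

**Step 4: the curves.** Let $\Gamma$ be a component of $R$ and $\tilde\Gamma\subset\tilde X$ its strict transform. By Step 3, $\mathrm{mult}_{\tilde\Gamma}E=\mathrm{mult}_\Gamma R>0$, so $\tilde\Gamma$ is $g$-exceptional by Step 1. Hence $\dim g(\tilde\Gamma)<\dim\tilde\Gamma$, and every fiber of $\tilde\Gamma\to g(\tilde\Gamma)$ has positive dimension at each of its points. Let $U\subset\tilde\Gamma$ be non-empty, open, and mapped by $f$ isomorphically onto an open subset of $\Gamma$. Through $x\in U$ there is an irreducible curve $\tilde\gamma\subset\tilde\Gamma$ contracted by $g$. It meets $U$ in an infinite set, so $\gamma=f(\tilde\gamma)$ is a curve through $f(x)$, and $P\cdot f_*\tilde\gamma=f^*P\cdot\tilde\gamma=L\cdot\tilde\gamma=0$. As $f_*\tilde\gamma$ is a positive multiple of $\gamma$, $P\cdot\gamma=0$. $\square$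

So it suffices to find a threefold with $N_\sigma(D)=bN$ and $P|_N$ positive on the curves through general points of $N$.

## 7. Restricting positive parts, and two trial threefolds

To show that $N_\sigma(D)$ is as large as Lemma 1 allows, we need a restriction on what $P_\sigma(D)$ can be.

**Lemma 8.** *Let $X$ be smooth projective, $D$ pseudo-effective, $\Gamma$ a prime divisor, $u:\hat\Gamma\to X$ a morphism from a projective variety with $u(\hat\Gamma)=\Gamma$. Then $u^*P_\sigma(D)$ is pseudo-effective.*

*Proof.* Let $A$ be ample. For $\varepsilon>0$ choose $0\le D_\varepsilon\equiv D+\varepsilon A$ with $\mathrm{mult}_\Gamma D_\varepsilon\le\sigma_\Gamma(D+\varepsilon A)+\varepsilon$. By the definition of $\sigma$ as an infimum, $D_\varepsilon\ge N_\sigma(D+\varepsilon A)$. So $G_\varepsilon=D_\varepsilon-N_\sigma(D+\varepsilon A)\ge0$, and $m_\varepsilon=\mathrm{mult}_\Gamma G_\varepsilon\le\varepsilon$. The effective divisor $G_\varepsilon-m_\varepsilon\Gamma$ does not contain $\Gamma=u(\hat\Gamma)$, so its pullback by $u$ is effective. As $\varepsilon\downarrow0$, each $\sigma_{\Gamma'}(D+\varepsilon A)$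 increases to $\sigma_{\Gamma'}(D)$, and only the finitely many components of $N_\sigma(D)$ matter; so $N_\sigma(D+\varepsilon A)\to N_\sigma(D)$ coefficientwise. Hence the class of $G_\varepsilon-m_\varepsilon\Gamma$ tends to that of $D-N_\sigma(D)=P_\sigma(D)$, and $u^*P_\sigma(D)$ is a limit of effective classes. $\square$

We thus want a surface $N$ with $P|_N=\theta$ such that $\theta+sN|_N$ is not pseudo-effective for any $s>0$.

The first trial is $W=A\times C$, $P=\mathrm{pr}_{12}^*\theta$, $N=A\times0$, where $\mathrm{pr}_{12}:W\to A$. Here $K_W\sim0$, but $N|_N\equiv0$ since $A\times0\equiv A\times t$. So $K_W+bN+P$ is nef, there is no negative part, and $W$ is its own minimal model.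

The second trial makes $N|_N$ negative. Let $\sigma:\hat W\to W$ be the blow-up of a finite non-empty set of points of $A\times0$, with exceptional planes $\hat E_w$, and let $\hat N$ be the strict transform of $A\times0$, which is a blow-up $\alpha:\hat N\to A$ with exceptional curves $e_w=\hat E_w\cap\hat N$. From $\sigma^*(A\times0)=\hat N+\sum\hat E_w$ and $A\times0\equiv A\times t$ we get $\hat N|_{\hat N}\equiv-\sum e_w$, and $\alpha^*\theta-s\sum e_w$ is not pseudo-effective for $s>0$ by Lemma 6(ii). But now the canonical divisor interferes. Since $K_{\hat W}=\sigma^*K_W+2\sum\hat E_w$,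
$$K_{\hat W}+b\hat N+\sigma^*P=\sigma^*\big(K_W+b(A\times0)+P\big)+(2-b)\sum\hat E_w .$$
Thus $a(\hat E_w,\hat W,b\hat N+\sigma^*P)=1<3-b=a(\hat E_w,W,b(A\times 0)+P)$, the adjoint divisor on $W$ is nef, and $(W,b(A\times0))$ is log smooth. So $W$ is a minimal model of this second pair.

The term $2\sum\hat E_w$ in $K_{\hat W}$ is what spoils the second trial. A quotient map that ramifies along every $\hat E_w$ with index $3$ removes exactly this term.

## 8. Quotients of a blown-up $C^3$ that are smooth

Let $\omega$ be an automorphism of finite order of the elliptic curve $C$ fixing the origin, $W=C^3=A\times C$, $g=(\omega,\omega,\omega)$, $G=\langle g\rangle$. Assume that only finitely many points of $W$ have non-trivial stabilizer. Let $\sigma:\hat W\to W$ be the blow-up of all these points, with exceptional planes $\hat E_w$, and $\tau:\hat W\to X=\hat W/G$ the quotient of the lifted action. $X$ is projective, and $\tau$ is étale outside $\bigcup\hat E_w$, where $G$ acts freely.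

**Lemma 9.** *Let $w$ be a point with stabilizer of order $m\ge2$. Then $X$ is smooth along $\tau(\hat E_w)$, and $\tau$ is ramified along $\hat E_w$ with index $m$; the stabilizer of $w$ fixes $\hat E_w$ pointwise. If $\hat N$ is the strict transform of $A\times w_3$ and is $G$-invariant, then $\tau(\hat N)$ is smooth along $\tau(\hat N\cap\hat E_w)$.*

*Proof.* Let the stabilizer be generated by $h=(\eta,\eta,\eta)$, where $\eta$ is a power of $\omega$ of order $m$ fixing the coordinates $w_1,w_2,w_3$. Since $\eta(x+w_j)=\eta(x)+w_j$, $\eta$ acts on the cotangent line of $C$ at each $w_j$ as it does at $0$, by a number $\zeta$. It is a primitive $m$-th root of unity, because in characteristic $0$ an automorphism of finite order that fixes a point and has trivial differential there is the identity. Starting from any local parameter $s$ at $w_j$ with non-zero linear part, the average $s_j=\frac1m\sum_l\zeta^{-l}(\eta^l)^*s$ is a local parameter with $\eta^*s_j=\zeta s_j$.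

Let $p\in\hat E_w$. After permuting the coordinates, $p$ lies in the chart with functions $x=s_1$, $u'=s_2/s_1$, $v'=s_3/s_1$, where $\hat E_w=\{x=0\}$. Put $u=u'-u'(p)$ and $v=v'-v'(p)$. Then $x,u,v$ are local parameters at $p$ with
$$h^*x=\zeta x,\qquad h^*u=u,\qquad h^*v=v .$$
So $h$ fixes $\hat E_w$ pointwise. An element of $G$ not fixing $w$ moves $\hat E_w$ to a disjoint plane, so the stabilizer of $p$ is $\langle h\rangle$. The complete local ring of $X$ at $\tau(p)$ is therefore $k[[x,u,v]]^{\langle h\rangle}=k[[x^m,u,v]]$, which is regular, and the equation $x^m$ of $\tau(\hat E_w)$ shows that the ramification index is $m$.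

If $p\in\hat N$, the function $s_3$ is an equation of $A\times w_3$. The strict transform does not meet the third chart on $\hat E_w$, so after exchanging the first two coordinates we may take the chart above, where $\hat N=\{v'=0\}$, $v'(p)=0$, $v=v'$. The invariant series divisible by $v$ are $v\,k[[x^m,u,v]]$, so $\tau(\hat N)=\{v=0\}$ is smooth at $\tau(p)$. $\square$

We use the following facts about $\tau$ freely. For a $G$-invariant $\mathbb R$-divisor $Z$ on $\hat W$, the divisor $|G|^{-1}\tau_*Z$ pulls back to $|G|^{-1}\sum_j(g^j)^*Z=Z$. Since $\tau$ is finite and surjective, every curve on $X$ is dominated by a curve on $\hat W$; hence an $\mathbb R$-divisor on $X$ is nef, or $\equiv0$, if its pullback by $\tau$ is. Finally, writing $m_w$ for the order of the stabilizer of $w$ and using $K_W\sim0$,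
$$2\sum\hat E_w\sim K_{\hat W}=\tau^*K_X+\sum(m_w-1)\hat E_w .\tag{4}$$

## 9. The quotient by an automorphism of order three

We prove Theorem 3.

**Step 1: the threefold.** We arrange that all stabilizers have order $3$. Let $C$ be the elliptic curve with an automorphism $\omega$ of order $3$ fixing the origin. As $\deg(1-\omega)=(1-\omega)(1-\omega^2)=2-(\omega+\omega^2)=3$ and we are in characteristic $0$, $\omega$ has exactly three fixed points; $\omega^2=\omega^{-1}$ has the same ones. So in $W=C^3$ the points with non-trivial stabilizer under $g=(\omega,\omega,\omega)$ are the $27$ points with all coordinates fixed by $\omega$, and each has stabilizer $G$ of order $3$. By Lemma 9, $X=\hat W/G$ is smooth, and it is projective. By (4) with $m_w=3$, $\tau^*K_X\equiv0$, so $K_X\equiv0$.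

**Step 2: the divisor $P$.** We descend $\theta$. The curves $F_1,F_2,\Delta\subset A$ are preserved by $(\omega,\omega)$, so $\hat\Theta:=\sigma^*\mathrm{pr}_{12}^*\theta$ is a $G$-invariant nef $\mathbb R$-divisor. Put $P=\frac13\tau_*\hat\Theta$; then $\tau^*P=\hat\Theta$ and $P$ is nef.

**Step 3: the divisor $N$.** We need its restriction data. Let $\hat N$ be the strict transform of $A\times0$ and $N=\tau(\hat N)$. The surface $A\times0$ contains exactly nine of the blown-up points, so $\alpha:=\sigma|_{\hat N}:\hat N\to A$ is the blow-up of nine points, with exceptional curves $e_w=\hat E_w\cap\hat N$, the intersections being transversal. Since $\hat N$ is $G$-invariant and $\tau$ is unramified at its generic point, $\tau^{-1}(N)=\hat N$ and $\tau^*N=\hat N$. From $\sigma^*(A\times0)=\hat N+\sum_9\hat E_w$, and since $A\times0\equiv A\times t$, where $\sigma^*(A\times t)$ is disjoint from $\hat N$ for $t\ne0$,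
$$\hat N|_{\hat N}\equiv-\sum_9e_w,\qquad\hat\Theta|_{\hat N}\equiv\alpha^*\theta .\tag{5}$$
$N$ is smooth: away from $\tau(\bigcup\hat E_w)$ because $\tau$ is étale there and $\hat N=\tau^{-1}(N)$ is smooth; at the points of $\tau(\hat N\cap\hat E_w)$ by Lemma 9.

**Step 4: two facts about $P$ on $N$.** These are what we use here and again in dimension $n\ge4$.
$$\text{For }s>0,\ (\tau|_{\hat N})^*(P+sN)\equiv\alpha^*\theta-s\sum_9e_w\ \text{ is not pseudo-effective.}\tag{6}$$
$$\text{No curve }\gamma\subset N\text{ with }P\cdot\gamma=0\text{ passes through a point of }N\setminus\tau\big(\textstyle\bigcup\hat E_w\big).\tag{7}$$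
Statement (6) follows from (5) and Lemma 6(ii). For (7), suppose there is such a $\gamma$, which we may take irreducible (each component has $P$-degree $\ge0$, so all have degree $0$). Let $\hat\gamma\subset\tau^{-1}(\gamma)\subset\hat N$ be an irreducible curve dominating $\gamma$. Then $\hat\Theta\cdot\hat\gamma=P\cdot\tau_*\hat\gamma=0$, and $\hat\gamma$ is none of the $e_w$ because $\gamma\not\subset\tau(\bigcup\hat E_w)$. So $\alpha(\hat\gamma)$ is a curve, and $\theta\cdot\alpha_*\hat\gamma=\alpha^*\theta\cdot\hat\gamma=0$, against Lemma 6(i).

**Step 5: singularities.** This is part 1 of the theorem. The data lives on $X$, so generalized log discrepancies are those of $(X,bN)$, which is log smooth with coefficient $b\le1$. So the pair is g-lc, and $(X,bN)$ is klt if $b<1$. Moreover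
$$D:=K_X+bN+M\equiv P+bN$$
is pseudo-effective.

**Step 6: the positive part.** This is part 2. By Lemma 1, $N_\sigma(D)\le bN$, so $N_\sigma(D)=(b-s)N$ with $0\le s\le b$, and $P_\sigma(D)\equiv P+sN$. By Lemma 8 with $u=\tau|_{\hat N}$, whose image is $N$, the class $u^*(P+sN)$ is pseudo-effective, so $s=0$ by (6). Hence $N_\sigma(D)=bN$, and $P_\sigma(D)=K_X+P\equiv P$ is nef.

**Step 7: no minimal model.** This is part 3. Suppose there were even a weak minimal model. By Lemma 7 with $R=bN$, through every point of a non-empty open subset of $N$ there passes a curve $\gamma\subset N$ with $P\cdot\gamma=0$. This open set meets the non-empty open set $N\setminus\tau(\bigcup\hat E_w)$, which contradicts (7). This proves Theorem 3, and Theorem 4(c) for it. $\square$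

## 10. The quotient by an automorphism of order four: $B=0$

We prove Theorem 4(a). Without a boundary, the negative part must come from $K_X$ and $M$ alone. In the threefold of Section 9 the obvious choice does not help: adding to $P$ the nef divisor that pulls back to $\sigma^*(A\times0)$ gives a nef $K_X+M$. With a group of order $4$, the canonical divisor becomes negative along some of the exceptional planes, and adding twice the nef class $\sigma^*(A\times\mathrm{pt})$ makes up for this, leaving a fixed part.

**Step 1: the threefold.** Let $C$ be the elliptic curve with an automorphism $\iota$ of order $4$ fixing the origin; $\iota^2=-1$. Since $\deg(1-\iota)=(1-\iota)(1+\iota)=2$, $\iota$ has two fixed points, $0$ and $e$, and $e\in C[2]$ because $-e=\iota^2e=e$. Let $W=C^3=A\times C$ and $g=(\iota,\iota,\iota)$. A non-trivial stabilizer in $G=\langle g\rangle\cong\mathbb Z/4$ contains $g^2=-1$, so the points with non-trivial stabilizer are the $64$ points of $C[2]^3$. The eight points of $\{0,e\}^3$ have stabilizer $G$ (type I); the other $56$ have stabilizer $\langle g^2\rangle$ (type II).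 By Lemma 9, the quotient $X$ of the blow-up $\hat W$ of all $64$ points is smooth projective, with ramification index $4$ along $\hat E_w$ for type I and $2$ for type II. By (4),
$$\tau^*K_X\equiv-\sum_{\mathrm I}\hat E_w+\sum_{\mathrm{II}}\hat E_w .\tag{8}$$

**Step 2: the divisors $P,R,M$.** We write $K_X+M$ as nef plus effective. For $a\in\{0,e\}$ let $\hat N_a$ be the strict transform of $A\times a$, and let $\Phi$ be the class of $\sigma^*(A\times\mathrm{pt})$. Then
$$\Phi\equiv\hat N_a+\sum_{w\in C[2]^2\times a}\hat E_w ,$$
a sum over $16$ points, $4$ of type I and $12$ of type II. Each type I point has third coordinate $0$ or $e$, so it occurs exactly once in the two sums for $a=0$ and $a=e$ together. Adding both relations to (8), the type I planes cancel: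
$$\tau^*K_X+2\Phi\equiv\hat R:=\hat N_0+\hat N_e+\sum_{\mathrm{II}}c_w\hat E_w,\tag{9}$$
where $c_w=2$ if the third coordinate of $w$ lies in $\{0,e\}$ and $c_w=1$ otherwise. Since $\iota$ fixes $0$ and $e$, $\hat R$ is $G$-invariant. As $F_1,F_2,\Delta$ are $(\iota,\iota)$-stable, $\hat\Theta=\sigma^*\mathrm{pr}_{12}^*\theta$ is nef and $G$-invariant, and so is $\sigma^*(A\times0)$. Put
$$P=\tfrac14\tau_*\hat\Theta,\qquad R=\tfrac14\tau_*\hat R,\qquad M=\tfrac14\tau_*\big(\hat\Theta+2\sigma^*(A\times0)\big).$$
Their pullbacks by $\tau$ are $\hat\Theta$, $\hat R$ and $\hat\Theta+2\sigma^*(A\times0)$. So $P$ and $M$ are nef, $R\ge0$, and $K_X+M\equiv P+R$, because by (9) this holds after applying $\tau^*$. The g-pair $(X,M)$ with $B=0$ and data $M$ on the smooth $X$ is g-lc, and $K_X+M$ is pseudo-effective.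

**Step 3: no smaller negative part is possible.** The aim is the analogue of (6). *If $0\le R'\le R$ and $R'\ne0$, then there are a smooth projective surface $\hat\Gamma$ and a morphism $u:\hat\Gamma\to X$ whose image is a component of $R$ such that $u^*(P+R')$ is not pseudo-effective.* Write $\tau^*R'=r_0\hat N_0+r_e\hat N_e+\sum_{\mathrm{II}}r_w\hat E_w$ with all coefficients $\ge0$.

Suppose $r_a>0$ for some $a\in\{0,e\}$. Let $\alpha:\hat N_a\to A$ be the blow-up of the $16$ points of $C[2]^2$, and $u=\tau|_{\hat N_a}$. As in (5), $\hat N_a|_{\hat N_a}\equiv-\sum_{16}e_w$ and $\hat\Theta|_{\hat N_a}\equiv\alpha^*\theta$; also $\hat N_0\cap\hat N_e=\emptyset$. So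
$$u^*(P+R')\equiv\alpha^*\theta-r_a\sum_{16}e_w+\sum_{12}r_we_w ,$$
the last sum being over the type II points on $A\times a$. The coefficient at each of the four type I points is $-r_a<0$, so by Lemma 6(ii) this class is not pseudo-effective.

Suppose $r_0=r_e=0$. Then some $r_w>0$; let $u=\tau|_{\hat E_w}$. The planes $\hat E_{w'}$ are disjoint, $\hat\Theta|_{\hat E_w}\equiv0$, and $\hat E_w|_{\hat E_w}$ has class $\mathcal O_{\mathbb P^2}(-1)$. So $u^*(P+R')\equiv\mathcal O_{\mathbb P^2}(-r_w)$, which is not pseudo-effective.

**Step 4: the positive part.** By Lemma 1, $N_\sigma(K_X+M)=R-R'$ with $0\le R'\le R$, so $P_\sigma(K_X+M)\equiv P+R'$. Lemma 8 and Step 3 force $R'=0$. Hence $N_\sigma(K_X+M)=R$ and $P_\sigma(K_X+M)\equiv P$ is nef: the hypotheses of the conjecture hold with $\pi=\mathrm{id}$.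

**Step 5: no minimal model.** Let $N_0=\tau(\hat N_0)$, a component of $R$. As $\hat N_0$ is $G$-invariant, $\tau^{-1}(N_0)=\hat N_0$, and the proof of (7) applies word for word, with sixteen curves $e_w$ in place of nine: no curve $\gamma\subset N_0$ with $P\cdot\gamma=0$ passes through a point of $N_0\setminus\tau(\bigcup\hat E_w)$. Lemma 7 for the component $N_0$ shows that there is no weak minimal model. $\square$

## 11. Products with abelian varieties

We prove Theorem 4(b) and finish (c). For $n=3$ the examples are those of Sections 9 and 10. Let $n\ge4$, and let $(X,B+M)$ be the pair of Theorem 3 or of (a), with $K_X+B+M\equiv P+R$; so $R=bN$ in the first case. Let $V$ be an abelian variety of dimension $n-3\ge1$ and $H$ ample on $V$. On $X\times V$ take $B_n=\mathrm{pr}_1^*B$ and data $M_n=\mathrm{pr}_1^*M+\mathrm{pr}_2^*H$, which is nef. The data lives on $X\times V$, and $(X\times V,B_n)$ is log smooth with coefficients $\le1$ (klt if $b<1$ or $B=0$), so the pair is g-lc. Also $K_{X\times V}\equiv\mathrm{pr}_1^*K_X$, which is $\equiv0$ in the case of Theorem 3, and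
$$D_n:=K_{X\times V}+B_n+M_n\equiv P_n+R_n,\qquad P_n=\mathrm{pr}_1^*P+\mathrm{pr}_2^*H\ \text{nef},\qquad R_n=\mathrm{pr}_1^*R .$$

**Step 1: $N_\sigma(D_n)=R_n$.** By Lemma 1, $N_\sigma(D_n)\le R_n$. The components of $R_n$ are the $\Gamma\times V$ with $\Gamma$ a component of $R$, so $N_\sigma(D_n)=R_n-\mathrm{pr}_1^*R'$ with $0\le R'\le R$. Suppose $R'\ne0$. By (6), respectively Section 10, Step 3, there are a smooth projective surface $\hat\Gamma$ and $u:\hat\Gamma\to X$ with image a component of $R$ such that $\delta:=u^*(P+R')$ is not pseudo-effective. On a surface the pseudo-effective cone is dual to the nef cone, so $\delta$ is negative on some nef class, and, after a small perturbation, $\delta\cdot h<0$ for an ample $h$. Lemma 8, applied to $u\times\mathrm{id}_V:\hat\Gamma\times V\to X\times V$, says that $\mathrm{pr}_1^*\delta+\mathrm{pr}_2^*H$ is pseudo-effective on $\hat\Gamma\times V$, which has dimension $n-1$. Since $H^{n-2}=0$ on $V$,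
$$(\mathrm{pr}_1^*\delta+\mathrm{pr}_2^*H)\cdot\mathrm{pr}_1^*h\cdot(\mathrm{pr}_2^*H)^{n-3}=(\delta\cdot h)(H^{n-3})<0 ,$$
which is impossible because the other $n-2$ factors are nef. So $R'=0$, and $P_\sigma(D_n)\equiv P_n$ is nef.

**Step 2: no minimal model.** Write $N$ for $N$ in the first case and for $N_0$ in the second. If there were a weak minimal model, Lemma 7 for the component $N\times V$ would give a curve $\gamma\subset N\times V$ with $P_n\cdot\gamma=0$ through a point $(y,v)$ with $y\notin\tau(\bigcup\hat E_w)$; we may take $\gamma$ irreducible. Both summands of $P_n$ are nef, so $\mathrm{pr}_2^*H\cdot\gamma=0$. As $H$ is ample, $\gamma\subset N\times\{v\}$. Then $\mathrm{pr}_1(\gamma)$ is a curve in $N$ through $y$ with $P\cdot\mathrm{pr}_{1*}\gamma=0$, which is excluded by (7), respectively Section 10, Step 5. $\square$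

In all the examples non-existence was derived from Lemma 7, which assumes only a weak minimal model. This is Theorem 4(c).

## 12. The data is not NQC

An $\mathbb R$-divisor is NQC if it is numerically a combination, with positive real coefficients, of nef $\mathbb Q$-divisors. The class $P$ is nef but not NQC. Suppose $P\equiv\sum r_jP_j$ with $r_j>0$ and $P_j$ nef $\mathbb Q$-divisors. On $\hat N$ (respectively $\hat N_0$) put $x_j=\tau^*P_j|_{\hat N}$, a nef rational class. Then $\sum r_j\,x_j\cdot\alpha^*\theta=\theta^2=0$ with all terms $\ge0$, so $x_j\cdot\alpha^*\theta=0$, and by Lemma 5 $x_j\equiv c_j\alpha^*\theta$ with $c_j\ge0$. Intersecting with $\alpha^*\Delta$ and $\alpha^*F_2$ shows that $c_j\,\theta\Delta$ and $c_j\,\theta F_2$ are rational. As their ratio would be $3+2\sqrt2$, $c_j=0$. So all restrictions vanish and $\alpha^*\theta\equiv0$, a contradiction.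

The same argument applies to $M$ in Section 10, since $\sigma^*(A\times0)|_{\hat N_0}\equiv0$. It also applies to $M_n$ in Section 11, since restricting an NQC divisor to $X\times\{v\}$ gives an NQC divisor and $M_n$ restricts to $M$. So these counterexamples rely on the absence of an NQC assumption on $M'$.

## 13. Curves and surfaces always have minimal models

We prove Theorem 4(d). Curves were treated in Section 2. Let $\dim X=2$, and let $(X,B+M)$ be projective g-lc with $K_X+B+M$ pseudo-effective.

**Step 1: a log smooth model.** We make the data live on the surface we work with. Take a log resolution $f:X'\to X$ of $(X,B)$ with $X'$ smooth projective and carrying $M'$. Put $B'=f^{-1}_*B+\sum E_i$, where the $E_i$ are all the $f$-exceptional curves. As $(X,B+M)$ is g-lc, $(X',B')$ is log smooth with coefficients $\le1$, and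
$$K_{X'}+B'+M'=f^*(K_X+B+M)+\sum a(E_i,X,B+M)E_i$$
is pseudo-effective, because the $a(E_i,X,B+M)$ are $\ge0$.

We now contract curves, starting from $X_0=X'$. Suppose we have $h:X'\to X_j$, with $X_j$ a $\mathbb Q$-factorial projective surface, as a composition of divisorial contractions of extremal rays, each negative for both $K+B+M$ and $K+B$; here $B_l$, $M_l$ are the pushforwards of $B'$, $M'$ to $X_l$. Write $T_j=h(\mathrm{Exc}(h))$, a finite set. Fibers of $h$ are connected, so $h^{-1}(T_j)=\mathrm{Exc}(h)$.

**Step 2: discrepancies go up along $\mathrm{Exc}(h)$.** If $q:X_l\to X_{l+1}$ contracts the curve $\Gamma_l$, then $K_{X_l}+B_l=q^*(K_{X_{l+1}}+B_{l+1})+c\,\Gamma_l$ with $c\,\Gamma_l^2=(K_{X_l}+B_l)\cdot\Gamma_l<0$; as $\Gamma_l^2<0$, $c>0$. The same holds for $K+B+M$. Composing,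
$$K_{X'}+B'=h^*(K_{X_j}+B_j)+G_j,\qquad K_{X'}+B'+M'=h^*(K_{X_j}+B_j+M_j)+G_j',\tag{10}$$
where $G_j$ and $G_j'$ are positive combinations of the pullbacks of the $\Gamma_l$ to $X'$. Such a pullback is effective with support the whole preimage of $\Gamma_l$, which lies in $h^{-1}(T_j)=\mathrm{Exc}(h)$; and every curve contracted by $h$ is the strict transform of some $\Gamma_l$. So both supports equal $\mathrm{Exc}(h)$.

**Step 3: $(X_j,(1-\delta)B_j)$ is klt for $0<\delta<1$.** This makes the usual cone theorem available. If the center of $\Xi$ on $X_j$ lies in $T_j$, its center on $X'$ lies in $\mathrm{Exc}(h)=\mathrm{Supp}\,G_j$, and by (10)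
$$a(\Xi,X_j,(1-\delta)B_j)\ge a(\Xi,X_j,B_j)>a(\Xi,X',B')\ge0 .$$
Over $X_j\setminus T_j$ the map $h$ is an isomorphism, and $(X_j,(1-\delta)B_j)$ is log smooth with coefficients $<1$.

**Step 4: $M_j$ is nef, and $(K_{X_j}+B_j+M_j)\cdot\nu\ge0$ for every nef class $\nu$.** For a curve $\Gamma\subset X_j$ the divisor $h^*\Gamma$ is effective, so $M_j\cdot\Gamma=M'\cdot h^*\Gamma\ge0$. For nef $\nu$, $(K_{X_j}+B_j+M_j)\cdot\nu=(K_{X'}+B'+M')\cdot h^*\nu\ge0$, a pseudo-effective class times a nef one.

**Step 5: finding a ray.** Suppose $K_{X_j}+B_j+M_j$ is not nef. Choose $z\in\overline{NE}(X_j)$, $H$ ample and $\varepsilon>0$ with $(K_{X_j}+B_j+\varepsilon H+M_j)\cdot z<0$. Choose $\delta>0$ small and a $\mathbb Q$-divisor $\Delta_j$ with $0\le\Delta_j\le(1-\delta)B_j$ so close to $B_j$ that $A_j:=B_j-\Delta_j+\varepsilon H$ is ample. By Step 3, $(X_j,\Delta_j)$ is klt. Since $K_{X_j}+B_j+\varepsilon H=K_{X_j}+\Delta_j+A_j$, the cone theorem for $(X_j,\Delta_j)$ gives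
$$\overline{NE}(X_j)=\overline{NE}(X_j)_{K_{X_j}+B_j+\varepsilon H\ge0}+\sum R_l ,$$
a finite sum of extremal rays. Decompose $z$ accordingly. As $M_j$ is nef, $K_{X_j}+B_j+\varepsilon H+M_j$ is $\ge0$ on the first summand, so it is negative on some $R_l$. Because $H$ is ample, $R_l$ is negative for $K_{X_j}+B_j+M_j$. Because $M_j$ is nef, it is negative for $K_{X_j}+B_j+\varepsilon H$, and hence, $H$ and $A_j$ being ample, for $K_{X_j}+B_j$ and for $K_{X_j}+\Delta_j$. Let $q:X_j\to Z$ be its contraction.

**Step 6: $q$ is birational.** This is where pseudo-effectivity enters. If $\dim Z=1$, a general fiber of $q$ is a nef curve with class in $R_l$, so $K_{X_j}+B_j+M_j$ is negative on it, against Step 4. If $\dim Z=0$, then $\overline{NE}(X_j)=R_l$, so an ample curve has class in $R_l$, and Step 4 is contradicted again. So $q$ is birational, hence divisorial, $X_{j+1}:=Z$ is a $\mathbb Q$-factorial projective surface, and the construction continues. The Picard number drops each time, so the process ends with $\rho:X'\to Y$ such that $K_Y+B_Y+M_Y$ is nef, where $B_Y=\rho_*B'$ and $M_Y=\rho_*M'$.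

**Step 7: $Y$ is a minimal model.** We check the five conditions. $Y$ is projective, $X'\to Y$ is a morphism and $M_Y=\rho_*M'$. By construction $B_Y=\rho_*B'$ is the pushforward of $B$ plus the reduced divisors on $Y$ exceptional over $X$. The nefness was just obtained. By (10) with $X_j=Y$,
$$K_{X'}+B'+M'=\rho^*(K_Y+B_Y+M_Y)+G',\qquad G'\ge0,\quad\mathrm{Supp}\,G'=\mathrm{Exc}(\rho).$$
Hence for all $\Xi$
$$a(\Xi,Y,B_Y+M_Y)\ge a(\Xi,X',B'+M')=a(\Xi,X',B')\ge0 ,$$
and the first inequality is strict if the center of $\Xi$ on $X'$ lies in $\mathrm{Exc}(\rho)$, i.e. if its center on $Y$ lies in the finite set $T=\rho(\mathrm{Exc}(\rho))$. So $(Y,B_Y+M_Y)$ is g-lc, with $a(\Xi,Y,B_Y+M_Y)>0$ whenever $\Xi$ has center in $T$. Over $Y\setminus T$, $\rho$ is an isomorphism, so there $(Y,B_Y)$ is log smooth and the data descends. Thus $(Y,B_Y+M_Y)$ is $\mathbb Q$-factorial g-dlt. Finally, if $\Xi$ is a curve on $X$ exceptional over $Y$, its strict transform on $X'$ lies in $\mathrm{Exc}(\rho)$, and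
$$a(\Xi,X,B+M)=1-\mathrm{mult}_\Xi B=a(\Xi,X',B'+M')<a(\Xi,Y,B_Y+M_Y).$$
This proves (d), and with it Theorem 4. $\square$
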